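\title{Infinite clusters of supercritical percolation on nonamenable graphs dominate product measures}

\begin{abstract}
Let $G$ be an infinite, connected, locally finite, transitive, nonamenable graph and consider Bernoulli site percolation on $G$ with parameter $p>p_c$. We prove that the set of vertices in infinite open clusters contains an i.i.d.\ Bernoulli set of positive density, under a coupling that is invariant under the automorphism group of $G$. This answers both parts of a question of Ray and Spinka. The proof thins the infinite clusters independently, shows that the clusters remain positively associated when the thinned set is conditioned to avoid a finite set, and shows that this conditioning cannot destroy the infinite clusters near a given vertex. We also show that, on any locally finite graph, domination of a product measure by the infinite clusters is decided by the probabilities of holes.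
\end{abstract}

\section{Introduction}\label{sec:intro}

Open each vertex of a graph independently with probability $p$, and keep only the vertices that lie in infinite open clusters. The set that remains is far from independent, since the fate of a vertex depends on the configuration arbitrarily far away. We ask whether it nevertheless contains an independent random set of positive density.

Throughout, $G$ is a countable, infinite, connected, locally finite graph with vertex set $V$ and automorphism group $\Gamma=\mathrm{Aut}(G)$; it is \emph{transitive} if $\Gamma$ acts transitively on $V$. A \emph{process} is a random element $X=(X_v)_{v\in V}$ of $\{0,1\}^V$, ordered coordinatewise. We identify $X$ with the set $\{v:X_v=1\}$, write $X_A=(X_v)_{v\in A}$, and write $X_A=0$ when $X\equiv0$ on $A$. A process $X$ \emph{stochastically dominates} a process $Y$ if $\mathbb{E}f(X)\ge\mathbb{E}f(Y)$ for every bounded increasing $f$; equivalently, if there is a coupling with $X\ge Y$ almost surely (a \emph{monotone coupling}). If $G$ is transitive and the law of $X$ is $\Gamma$-invariant, then $X$ \emph{invariantly dominates} $Y$ if there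 is a monotone coupling whose joint law is $\Gamma$-invariant. Let $\nu_q$ be the i.i.d.\ Bernoulli measure of density $q$ on $\{0,1\}^V$, and put
\begin{align*}
p(X)&=\sup\{q\in[0,1]: X\text{ stochastically dominates }\nu_q\},\\
p_{\mathsf{inv}}(X)&=\sup\{q\in[0,1]: X\text{ invariantly dominates }\nu_q\}.
\end{align*}
Thus $p(X)$ is the density up to which independent points can be placed inside $X$, $p_{\mathsf{inv}}(X)$ is the same with a placement that respects the symmetries of $G$, and $0\le p_{\mathsf{inv}}(X)\le p(X)$. A process that dominates $\nu_q$ has no cheap holes: testing with the increasing event $\{X_F\ne0\}$ gives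
\begin{equation}\label{eq:holes}
X\text{ dominates }\nu_q\ \Longrightarrow\ \mathbb{P}(X_F=0)\le(1-q)^{|F|}\quad\text{for all finite nonempty }F\subset V.
\end{equation}

Let $\omega\sim\nu_p$ be Bernoulli site percolation: $v$ is \emph{open} if $\omega_v=1$ and \emph{closed} otherwise, and the \emph{clusters} are the connected components of the set of open vertices. Let $p_c=p_c(G)$ be the supremum of the $p$ for which almost surely all clusters are finite. The \emph{infinite cluster process} $\omega^\infty$ has $\omega^\infty_v=1$ if and only if $v$ lies in an infinite cluster, and $\{F\not\leftrightarrow\infty\}$ denotes the event $\{\omega^\infty_F=0\}$.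

For $p<p_c$ we have $\omega^\infty\equiv0$, and for $p=1$ we have $\omega^\infty\equiv1$, so both quantities equal $0$ and $1$ respectively. In between, geometry enters through \eqref{eq:holes}. Let $\partial F$ be the outer vertex boundary of $F$, the set of vertices outside $F$ with a neighbor in $F$, and let
\[
h=\inf\big\{|\partial F|/|F| : F\subset V\text{ finite and nonempty}\big\}.
\]
The graph is \emph{amenable} if $h=0$ and \emph{nonamenable} if $h>0$. If $\partial F$ is closed, no infinite open path starts in $F$, so $\mathbb{P}_p(F\not\leftrightarrow\infty)\ge(1-p)^{|\partial F|}$. With \eqref{eq:holes}, domination of $\nu_q$ forces $q\le1-(1-p)^{|\partial F|/|F|}$ for every $F$, and hence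
\begin{equation}\label{eq:upper}
p(\omega^\infty)\le 1-(1-p)^h\qquad(p<1).
\end{equation}
On $\mathbb{Z}^d$ large boxes give $h=0$, so $p(\omega^\infty)=0$ for every $p<1$, however dense the infinite cluster is. On the $d$-regular tree, the edges meeting $F$ number at least $d|F|-(|F|-1)$ and form a forest on $F\cup\partial F$, so $|\partial F|\ge(d-2)|F|+2$ and this obstruction disappears for $d\ge3$.

It is known that on a nonamenable bounded-degree transitive graph $p_{\mathsf{inv}}(\omega^\infty)\to1$ as $p\to1$. One would guess that positivity holds in the whole supercritical phase, but for $p$ close to $p_c$ three things are unclear. A hole can be made without closing all of $\partial F$, by cutting only the infinite clusters, and it is not evident that this still costs a probability exponentially small in $|F|$. Condition \eqref{eq:holes} is, for a general process, only necessary. And a monotone coupling need not be invariant. The following question was posed by Ray and Spinka \cite{RS}.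

\medskip
\noindent\textbf{Question.} On a nonamenable transitive graph, (i) is $p(\omega^\infty)$ positive for all $p>p_c$? (ii) Is $p_{\mathsf{inv}}(\omega^\infty)$ positive for all $p>p_c$?
\medskip

Both parts have the answer yes.

\begin{theorem}\label{thm:main}
Let $G$ be an infinite, connected, locally finite, transitive, nonamenable graph and let $p>p_c(G)$. Then $p_{\mathsf{inv}}(\omega^\infty)>0$. In particular $p(\omega^\infty)>0$.
\end{theorem}

The second result is not used in the proof of Theorem~\ref{thm:main}. It says that for $\omega^\infty$ the necessary condition \eqref{eq:holes} is also sufficient.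

\begin{theorem}\label{thm:criterion}
\begin{enumerate}
\item[(a)] Let $G$ be a countable, infinite, connected, locally finite graph and $p\in[0,1)$. Then $\omega^\infty$ stochastically dominates $\nu_q$ if and only if $\mathbb{P}_p(F\not\leftrightarrow\infty)\le(1-q)^{|F|}$ for all finite nonempty $F\subset V$. Hence
\[
p(\omega^\infty)=\inf_{F}\Big(1-\mathbb{P}_p(F\not\leftrightarrow\infty)^{1/|F|}\Big),
\]
the infimum being over finite nonempty $F\subset V$.
\item[(b)] If moreover $G$ is transitive and $p\in(p_c,1)$, then
\[
p(\omega^\infty)>0\iff p_{\mathsf{inv}}(\omega^\infty)>0\iff G\text{ is nonamenable}.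
\]
Moreover $p(\omega^\infty)\le1-(1-p)^h$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:thin} explains the method, isolates the key estimate (Proposition~\ref{prop:alpha}) and proves it by hand on the $3$-regular tree. After the preliminaries of Section~\ref{sec:prelim}, Sections~\ref{sec:assoc} and~\ref{sec:coupling} deduce Theorem~\ref{thm:main} from the key estimate, Sections~\ref{sec:boundary}--\ref{sec:partition} prove the key estimate, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}.

\section{Thinning, and the case of the $3$-regular tree}\label{sec:thin}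

Let $p\in(0,1)$, write $X=\omega^\infty$, and let $C_\infty$ be the same object viewed as a set. The simplest way to place $\nu_q$ under a process $Z$ is one vertex at a time. Suppose that
\begin{equation}\label{eq:seq}
\mathbb{P}(Z_v=1\mid Z_J=x)\ge q\quad\text{whenever }J\not\ni v\text{ is finite and }\mathbb{P}(Z_J=x)>0.
\end{equation}
List the vertices and reveal $Z$ in this order. At each vertex $v$ the conditional probability $r$ of $Z_v=1$ is at least $q$; if $Z_v=1$, keep $v$ with probability $q/r$. Every vertex is then kept with conditional probability exactly $q$, so the kept set has law $\nu_q$.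

The process $X$ does not satisfy \eqref{eq:seq} with any $q>0$: if $X=0$ on all neighbors of $v$, then $X_v=0$. We therefore replace $X$ by a smaller process that reveals less. Let $s\in(0,1)$, let $\xi\sim\nu_s$ be independent of $\omega$, and let
\[
Z_v=\xi_vX_v
\]
be the \emph{thinned process}. Then $Z\le X$, and for small $s$ the observation $Z_v=0$ is only weak evidence for $X_v=0$. Since $\mathbb{P}(Z_F=0\mid\omega)=(1-s)^{|C_\infty\cap F|}$, for finite $F$ and bounded $\varphi$ we have
\begin{equation}\label{eq:tilt}
\mathbb{E}[\varphi(\omega)\mid Z_F=0]=\frac{\mathbb{E}\big[\varphi(\omega)(1-s)^{|C_\infty\cap F|}\big]}{\mathbb{E}\big[(1-s)^{|C_\infty\cap F|}\big]}.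
\end{equation}
In Section~\ref{sec:assoc} we show that $X$ is positively associated under this law, so that in \eqref{eq:seq} the all-zero pattern is the worst one. What remains is the following estimate.

\begin{proposition}\label{prop:alpha}
Let $G$ be transitive and nonamenable and let $p\in(p_c,1)$. There are $s\in(0,1)$ and $\alpha>0$ such that $\mathbb{P}(X_v=1\mid Z_F=0)\ge\alpha$ for all $v\in V$ and all finite $F\subset V$.
\end{proposition}

The weight in \eqref{eq:tilt} rewards a hole $A$ in $C_\infty$ by a factor at most $(1-s)^{-|A|}$, so the estimate is plausible if holes cost $e^{-c|A|}$ and $s$ is much smaller than $c$. The difficulty is that $F$ is arbitrary. The denominator in \eqref{eq:tilt} may be exponentially small in $|F|$, so the weight outside the hole has to cancel between numerator and denominator. On a tree this can be seen in a recursion.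

\begin{example}\label{ex:tree}
Let $G$ be the $3$-regular tree and $p\in(\frac12,1)$. Fix a vertex $o$ and a finite set $F$. For $y\ne o$ let $T_y$ be the set of vertices whose path to $o$ passes through $y$, a binary tree with root $y$ and children $y_1,y_2$. Let $C(y)$ be the union of the infinite clusters of $\omega|_{T_y}$ and $c(y)$ the cluster of $y$ in $T_y$ (empty if $y$ is closed). The cluster $c(y)$ is a branching process with mean offspring $2p>1$, so $\theta'=\mathbb{P}(y\in C(y))$ is the positive solution of $\theta'=p(2\theta'-\theta'^2)$, that is, $\theta'=2-1/p$. Put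
\[
W=\mathbb{E}(1-s)^{|C(y)\cap F|},\quad W^+=\mathbb{E}(1-s)^{|(C(y)\cup c(y))\cap F|},\quad I=\mathbb{E}\big[(1-s)^{|C(y)\cap F|};\,y\in C(y)\big].
\]
Here $W$ is the total weight of the branch when the parent of $y$ is deleted, and $W^+$ is its total weight when the parent lies in $C_\infty$, so that $c(y)$ is charged even when it is finite. On $\{y\in C(y)\}$ the two weights agree. Hence $x=I/W$ and $u=W^+/W$ satisfy $0\le x\le u\le1$. Let $W_j,W_j^+,I_j,x_j,u_j$ be the same quantities for $y_j$, and let $t=1-s$ if $y\in F$ and $t=1$ otherwise. If $y$ is closed, or if $y$ is open and $y_j\notin C(y_j)$ for $j=1,2$, then $C(y)=C(y_1)\cup C(y_2)$. If $y$ is open, then $C(y)\cup c(y)$ is the union of $\{y\}$ and the sets $C(y_j)\cup c(y_j)$, and it equals $C(y)$ when some $y_j\in C(y_j)$. By independence of the two branches,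
\begin{align*}
(W-I)/(W_1W_2)&=1-p+p(1-x_1)(1-x_2),\\
I/(W_1W_2)&=pt\,[u_1u_2-(u_1-x_1)(u_2-x_2)]=pt\,[u_1x_2+u_2x_1-x_1x_2],\\
W^+/(W_1W_2)&=1-p+pt\,u_1u_2.
\end{align*}
We look for $x_0,\delta,s>0$ such that the bounds $x\ge x_0$ and $u\ge1-\delta$ pass from the children to $y$. Assume them for $y_1,y_2$. Since $C(y)\supset C(y_1)\cup C(y_2)$ we have $W\le W_1W_2$, and $u_1x_2+u_2x_1-x_1x_2$ does not increase when we lower $x_1$ and then $x_2$ to $x_0$, the slopes being $u_2-x_2\ge0$ and $u_1-x_0\ge0$. So
\[
x\ \ge\ I/(W_1W_2)\ \ge\ x_0\cdot p(1-s)\,[2(1-\delta)-x_0].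
\]
Next, $W/(W_1W_2)\ge W^+/(W_1W_2)\ge tu_1u_2\ge(1-s)(1-\delta)^2$, and with $a_j=1-x_j\le1-x_0$ and $\delta_j=1-u_j\le\delta$,
\[
\frac{W-W^+}{W_1W_2}=p\,\big[a_1a_2-t(a_1-\delta_1)(a_2-\delta_2)\big]\le p\,[a_1\delta_2+a_2\delta_1+s],
\]
so that
\[
1-u\ \le\ \frac{p\,[\,2(1-x_0)\delta+s\,]}{(1-s)(1-\delta)^2}.
\]
At $x_0=\theta'$ we have $p(2-x_0)=1$ and $2p(1-x_0)=2(1-p)<1$. Choose $x_0\in(0,\theta')$ with $2p(1-x_0)<1$; then $p(2-x_0)>1$. Choose $\delta$ with $p[2(1-\delta)-x_0]>1$ and $2p(1-x_0)<(1-\delta)^2$, and then $s$ so small that the two right-hand sides above are at least $x_0$ and at most $\delta$. These choices do not depend on $F$. Branches disjoint from $F$ have $x=\theta'$ and $u=1$, and all but finitely many branches are such, so the bounds hold for all $y$ by induction toward $o$. At $o$, with its three branches, the same decomposition and \eqref{eq:tilt} give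
\[
\mathbb{P}(X_o=1\mid Z_F=0)\ \ge\ p(1-s)\Big[u_1u_2u_3-\prod_{j=1}^3(u_j-x_j)\Big]\ \ge\ p(1-s)\,x_1u_2u_3\ \ge\ p(1-s)x_0(1-\delta)^2 .
\]
This is Proposition~\ref{prop:alpha} for the $3$-regular tree.
\end{example}

Two features of this computation survive on a general graph. First, the quantity that must be controlled is a ratio of total weights, here $u$, for two systems that differ only locally. Without a recursion we compare the weight of $G$ with the weight of $G$ minus a finite set $A$, for all $A$ at once (Section~\ref{sec:partition}). Second, the ratio stays close to $1$ because $2p(1-\theta')<1$. This number is the mean offspring of $c(y)$ conditioned to be finite: a child is then open with probability $(p-\theta')/(1-\theta')=p(1-\theta')$. So the mechanism is that finite clusters are small. The general substitute is an exponential tail for the union of the finite clusters adjacent to $A$ (Section~\ref{sec:tails}). It rests on a lower bound for the expected number of vertices of $\partial A$ that reach infinity outside $A$ (Section~\ref{sec:boundary}), and this is the only place where nonamenability is used.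

\section{Notation and standard facts}\label{sec:prelim}

We fix a vertex $o$ and write $B_n(x)$ for the ball of radius $n$ about $x$ in the graph distance $d$. When $G$ is transitive, $|B_n|$ is the size of a ball and $D$ is the degree, so that $|\partial A|\le D|A|$. For finite $A\subset V$ we consider percolation with $A$ deleted:
\begin{itemize}
\item $C_\infty^A$ is the union of the infinite clusters of $\omega|_{V\setminus A}$; it decreases as $A$ grows, and $C_\infty^\emptyset=C_\infty$;
\item $Y(A)=\partial A\cap C_\infty^A$ is the set of \emph{escape vertices} of $A$;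
\item $K(A)$ is the union of the finite clusters of $\omega|_{V\setminus A}$ that are adjacent to $A$. Each contains a vertex of $\partial A$, so there are at most $|\partial A|$ of them and $K(A)$ is finite.
\end{itemize}

\begin{lemma}\label{lem:det}
Let $A\subset V$ be finite.
\begin{enumerate}
\item[(a)] If $K\subset V$ is infinite and connected, then $K\setminus A$ has an infinite component.
\item[(b)] If an infinite simple open path meets $A$, then the vertex following its last vertex in $A$ lies in $Y(A)$.
\item[(c)] Let $A'\supset A$ be finite and suppose that $A'\setminus A$ consists of closed vertices and of entire finite clusters of $\omega|_{V\setminus A}$. Then every open vertex outside $A'$ has the same cluster in $\omega|_{V\setminus A'}$ as in $\omega|_{V\setminus A}$, and $C_\infty^{A'}=C_\infty^A$.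
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $K$ meets $A$, each component of $K\setminus A$ contains a vertex of $\partial A$, so there are finitely many components. (b) The rest of the path is open, infinite and disjoint from $A$. (c) An open path in $V\setminus A$ that starts outside $A'$ cannot enter $A'\setminus A$.
\end{proof}

\subsection*{Positive association} A process $X$ is \emph{positively associated} if $\mathrm{Cov}(f(X),g(X))\ge0$ for all increasing $f,g$ depending on finitely many coordinates. Then two decreasing functions are also nonnegatively correlated, while an increasing and a decreasing function are nonpositively correlated. In particular, conditioning on an increasing event raises, and conditioning on a decreasing event lowers, the expectation of an increasing function. The \emph{Harris inequality} states that increasing functions of independent $\{0,1\}$-valued variables, not necessarily identically distributed, are nonnegatively correlated.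

\subsection*{Mass transport} Let $G$ be transitive. With the topology of pointwise convergence, $\Gamma$ is a locally compact group in which the stabilizer $\Gamma_x$ of each vertex is compact and open. Let $m(x)\in(0,\infty)$ be the left Haar measure of $\Gamma_x$, and call $H(x)=\log m(x)$ the \emph{height} of $x$. Conjugation by $\gamma$ multiplies left Haar measure by a constant $\chi(\gamma)$, and $\Gamma_{\gamma x}=\gamma\Gamma_x\gamma^{-1}$, so $m(\gamma x)=\chi(\gamma)m(x)$ for all $x$. Hence height differences are invariant: $H(\gamma x)-H(\gamma y)=H(x)-H(y)$. Since $|\Gamma_xy|=[\Gamma_x:\Gamma_x\cap\Gamma_y]$ is $m(x)$ divided by the Haar measure of $\Gamma_x\cap\Gamma_y$,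
\begin{equation}\label{eq:height}
e^{H(y)-H(x)}=|\Gamma_yx|\,/\,|\Gamma_xy|.
\end{equation}
So $y$ is higher than $x$ when $y$ sees more copies of $x$ than $x$ sees copies of $y$. A function $f$ on $V\times V$ is \emph{diagonally invariant} if $f(\gamma x,\gamma y)=f(x,y)$ for all $\gamma\in\Gamma$.

\begin{lemma}[Mass transport principle]\label{lem:mtp}
If $G$ is transitive and $f\ge0$ is diagonally invariant, then for every $x$
\[
\sum_y f(x,y)=\sum_y f(y,x)\,e^{H(y)-H(x)}.
\]
\end{lemma}

\begin{proof}
By linearity we may take for $f$ the indicator of one orbit of pairs, which by transitivity has the form $\Gamma(x,z)$. The left side is $|\Gamma_xz|$. By transitivity there is $y_0$ with $(y_0,x)\in\Gamma(x,z)$, and the $y$ with $(y,x)$ in the orbit form the set $\Gamma_xy_0$. For $\gamma\in\Gamma_x$ we have $H(\gamma y_0)-H(x)=H(y_0)-H(x)$, so by \eqref{eq:height} the right side is $|\Gamma_xy_0|\cdot|\Gamma_{y_0}x|/|\Gamma_xy_0|=|\Gamma_{y_0}x|$. This equals $|\Gamma_xz|$ because an automorphism maps $(x,z)$ to $(y_0,x)$.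
\end{proof}

Typically $f(x,y)$ is the expected mass sent from $x$ to $y$ by a rule that is an equivariant function of a random object with $\Gamma$-invariant law. When $H$ is constant, the lemma says that the expected mass sent by a vertex equals the expected mass it receives.

\subsection*{The number of infinite clusters} Let $G$ be transitive and $p>p_c$. The measure $\nu_p$ is ergodic under $\Gamma$: an invariant event is approximated by an event depending on a finite set $J$, and an automorphism moves $J$ off itself, so the event is independent of itself. Hence the number of infinite clusters is almost surely a constant $k\ge1$. Suppose $2\le k<\infty$. Then some ball $B$ meets all $k$ infinite clusters with positive probability. Let $\mathcal{A}$ be the event that $\omega|_{V\setminus B}$ extends to a configuration with exactly $k$ infinite clusters, all meeting $B$; it has positive probability and is independent of the event that $B$ is open. On the intersection, the cluster containing $B$ is infinite and all other clusters are finite clusters of the extension. So there is exactly one infinite cluster with positive probability,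 a contradiction. Thus $k=1$ or $k=\infty$.

\section{Positive association given that the thinned process vanishes}\label{sec:assoc}

In this section $G$ is any infinite, connected, locally finite graph and $p<1$. We allow the thinning parameter to depend on the vertex, which is needed in Section~\ref{sec:criterion}.

\begin{proposition}\label{prop:assoc}
Let $F\subset V$ be finite and $s\in[0,1]^F$. Let $(\xi_v)_{v\in F}$ be independent Bernoulli$(s_v)$ variables, independent of $\omega$, and let $Z_v=\xi_vX_v$ for $v\in F$. Conditionally on $Z_F=0$, the process $X$ is positively associated.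
\end{proposition}

For $F=\emptyset$ this is the Harris inequality. In general, conditioning on a decreasing event destroys association: two fair bits conditioned not to be both $1$ have covariance $-\frac19$. What saves the statement is the cluster structure. Under the conditioning there are two random sets that repel each other, namely $X$ and the clusters of the vertices with $\xi_v=1$, and given either one, the other is a monotone function of fresh independent variables. Resampling them in turn gives a monotone Markov chain along which covariances can only decrease and which forgets its starting point.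

\begin{proof}
\emph{Reductions.} We have $\mathbb{P}(Z_F=0)\ge(1-p)^{|F|}>0$ for all $s$, so conditional covariances are ratios of polynomials in $s$ with positive denominators. By continuity we may assume $s_v<1$ for all $v$. Let $\Lambda=B_n(o)\supset F$, let $\Sigma$ be the sphere of radius $n$ about $o$, and let $X^n$ be the set of vertices joined to $\Sigma$ by an open path in $\Lambda$. For a fixed vertex $v$, the indicator of $\{v\in X^n\}$ decreases to $X_v$ as $n\to\infty$. So on any fixed finite set $X^n$ agrees with $X$ for large $n$, and the same holds for the conditioning events. It therefore suffices to prove the statement for $X^n$. From now on $X$ denotes $X^n$, clusters are taken in $\Lambda$, and $\partial$ is the boundary inside $\Lambda$. Let $\Xi=\{v\in F:\xi_v=1\}$, let $K$ be the union of the clusters meeting $\Xi$, and let $\overline K=\Xi\cup K\cup\partial K$. We work under the law conditioned on $X\cap\Xi=\emptyset$, which is the event $K\cap\Sigma=\emptyset$.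

\emph{The law of $X$ given $\overline K$.} For $A\subset\Lambda$ let $\Phi(A;\omega)$ be the set of vertices joined to $\Sigma\setminus A$ by an open path in $\Lambda\setminus A$. It depends only on $\omega|_{\Lambda\setminus A}$, increases in $\omega$ and decreases in $A$. Let $(\Xi_0,K_0)$ be a possible value of $(\Xi,K)$, with $K_0\cap\Sigma=\emptyset$. The event $\{(\Xi,K)=(\Xi_0,K_0)\}$ says that $\xi$ is the indicator of $\Xi_0$, that $K_0$ is open, and that $\partial K_0$ and $\Xi_0\setminus K_0$ are closed. It implies the conditioning event, and given it, $\omega$ is i.i.d.\ on $\Lambda\setminus\overline K$. An open path from a vertex of $X$ to $\Sigma$ stays in $X$, and $X$ avoids both $K$ and the closed set $\overline K\setminus K$, so $X=\Phi(\overline K;\omega)$. Thus, given $\overline K=A$, the set $X$ has the law of $\Phi(A;\omega')$ with $\omega'$ i.i.d.\ Bernoulli$(p)$ on $\Lambda$. For increasing $f$, the function $f_1(A)=\mathbb{E}f(\Phi(A;\omega'))$ is decreasing on all subsets of $\Lambda$, and $\mathbb{E}[f(X)\mid\overline K]=f_1(\overline K)$.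

\emph{The law of $\overline K$ given $X$.} For $I\subset\Lambda$ put $\overline I=I\cup\partial I\cup\Sigma$, which increases with $I$. Let $\Psi(I;\omega,\xi)=\Xi'\cup K'\cup\partial K'$, where $\Xi'=\{v\in F\setminus I:\xi_v=1\}$ and $K'$ is the union of the clusters of $\omega|_{\Lambda\setminus\overline I}$ meeting $\Xi'$. It depends only on $\omega|_{\Lambda\setminus\overline I}$ and $\xi|_{F\setminus I}$. Since $K'\mapsto K'\cup\partial K'$ is increasing, $\Psi$ increases in $(\omega,\xi)$ and decreases in $I$. For a possible value $I$ of $X$, the event $\{X=I\}$ says that $I$ is open and $\overline I\setminus I$ is closed, and on it the conditioning event says that $\xi=0$ on $I\cap F$. So given $X=I$, the variables $\omega|_{\Lambda\setminus\overline I}$ and $\xi|_{F\setminus I}$ are independent with their original laws. A cluster meeting $\Xi$ is disjoint from $I$, which is a union of clusters disjoint from $\Xi$, and hence from $\overline I$. So $\overline K=\Psi(I;\omega,\xi)$. With fresh copies $(\omega',\xi')$, the function $\mathsf{Q}f(I)=\mathbb{E}f_1(\Psi(I;\omega',\xi'))$ is increasing on all subsets of $\Lambda$,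 and $\mathbb{E}[f_1(\overline K)\mid X]=\mathsf{Q}f(X)$.

\emph{Iteration.} Recall that $\mathrm{Cov}(U,U')=\mathbb{E}\,\mathrm{Cov}(U,U'\mid\mathcal{F})+\mathrm{Cov}(\mathbb{E}[U\mid\mathcal{F}],\mathbb{E}[U'\mid\mathcal{F}])$. Let $f,g$ be increasing. Given $\overline K=A$, the variables $f(X),g(X)$ are increasing functions of $\omega'$; given $X=I$, the variables $f_1(\overline K),g_1(\overline K)$ are decreasing functions of $(\omega',\xi')$. In both cases the conditional covariance is nonnegative by the Harris inequality, so
\[
\mathrm{Cov}(f(X),g(X))\ge\mathrm{Cov}(f_1(\overline K),g_1(\overline K))\ge\mathrm{Cov}(\mathsf{Q}f(X),\mathsf{Q}g(X)).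
\]
As $\mathsf{Q}f$ and $\mathsf{Q}g$ are again increasing, $\mathrm{Cov}(f(X),g(X))\ge\mathrm{Cov}(\mathsf{Q}^jf(X),\mathsf{Q}^jg(X))$ for all $j$. The event $\{\xi'\equiv0\}$ has probability $\delta=\prod_{v\in F}(1-s_v)>0$, and on it $\Psi(I;\omega',\xi')=\emptyset$ for every $I$. So the contribution of this event to $\mathsf{Q}f(I)$ is $\delta f_1(\emptyset)$ for every $I$, and $\max\mathsf{Q}f-\min\mathsf{Q}f\le(1-\delta)(\max f-\min f)$. Hence $\mathrm{Cov}(\mathsf{Q}^jf(X),\mathsf{Q}^jg(X))\to0$, which proves the claim.
\end{proof}

\begin{corollary}\label{cor:mono}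
Let $Z=\xi X$ with $\xi\sim\nu_s$, $s\in(0,1)$, independent of $\omega$.
\begin{enumerate}
\item[(a)] $\mathbb{P}(X_u=1\mid Z_F=0)$ is nonincreasing in the finite set $F$.
\item[(b)] If $F_0,F_1$ are disjoint finite sets not containing $v$ and $\mathbb{P}(Z_{F_1}=1,Z_{F_0}=0)>0$, then $\mathbb{P}(Z_v=1\mid Z_{F_1}=1,Z_{F_0}=0)\ge s\,\mathbb{P}(X_v=1\mid Z_{F_0}=0)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) For $v\notin F$, integrating out $\xi_v$ gives
\[
\mathbb{P}(X_u=1\mid Z_{F\cup\{v\}}=0)=\frac{\mathbb{E}[X_u(1-sX_v)\mid Z_F=0]}{\mathbb{E}[1-sX_v\mid Z_F=0]}\le\mathbb{P}(X_u=1\mid Z_F=0),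
\]
because $X_u$ is increasing and $1-sX_v$ is decreasing. (b) The variables $\xi_v$ and $\xi_{F_1}$ are independent of each other and of $(X,\xi_{F_0})$, so the left side equals $s\,\mathbb{P}(X_v=1\mid X_{F_1}=1,Z_{F_0}=0)$. Apply Proposition~\ref{prop:assoc} with $F=F_0$ to the increasing events $\{X_v=1\}$ and $\{X_{F_1}=1\}$.
\end{proof}

\section{An invariant coupling: proof of Theorem~\ref{thm:main}}\label{sec:coupling}

The coupling described after \eqref{eq:seq} uses a list of the vertices, which breaks the symmetry. We replace the list by the order of i.i.d.\ labels. A vertex then has infinitely many predecessors, and the conditional probability given all of them is defined as a limit along balls, in a way that commutes with automorphisms. For $\gamma\in\Gamma$ and a field $x=(x_v)$ let $(\gamma x)_{\gamma v}=x_v$.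

\begin{lemma}\label{lem:invcoupling}
Let $Z$ be a process with $\Gamma$-invariant law satisfying \eqref{eq:seq} with some $q>0$. Let $U_v,\zeta_v$ $(v\in V)$ be i.i.d.\ uniform on $[0,1]$ and independent of $Z$. There is a process $W\le Z$ with law $\nu_q$ that is an equivariant measurable function of $(Z,U,\zeta)$.
\end{lemma}

\begin{proof}
For finite $J\not\ni v$ and $x\in\{0,1\}^J$ let $\rho_v(J,x)=\mathbb{P}(Z_v=1\mid Z_J=x)$ if $\mathbb{P}(Z_J=x)>0$, and $\rho_v(J,x)=1$ otherwise. Then $\rho_v\ge q$, and $\rho_{\gamma v}(\gamma J,\gamma x)=\rho_v(J,x)$ by invariance. Let $L_v=\{u:U_u<U_v\}$ and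
\[
r_v=\limsup_{n\to\infty}\rho_v\big(L_v\cap B_n(v),\,Z_{L_v\cap B_n(v)}\big)\in[q,1],\qquad W_v=Z_v\,1\{\zeta_vr_v\le q\}.
\]
The field $r$ is an equivariant measurable function of $(Z,U)$, so $W$ is one of $(Z,U,\zeta)$, and $W\le Z$.

Condition on $U$, whose values are almost surely distinct; this does not change the law of $(Z,\zeta)$. Now $r_v$ is a function of $Z_{L_v}$, and by the martingale convergence theorem for the increasing $\sigma$-fields generated by $Z_{L_v\cap B_n(v)}$ we have $r_v=\mathbb{P}(Z_v=1\mid Z_{L_v})$ almost surely. Take finitely many vertices and order them as $v_1,\dots,v_j$ with increasing labels. For $i<j$ we have $\{v_i\}\cup L_{v_i}\subset L_{v_j}$, so $W_{v_1},\dots,W_{v_{j-1}}$ are functions of $(Z,\zeta)$ on $L_{v_j}$. Since $\zeta_{v_j}$ is independent of everything else,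
\[
\mathbb{P}\big(W_{v_j}=1\mid Z_{L_{v_j}},\zeta_{L_{v_j}}\big)=r_{v_j}\cdot\frac{q}{r_{v_j}}=q.
\]
By induction on $j$, the variables $W_{v_1},\dots,W_{v_j}$ are i.i.d.\ Bernoulli$(q)$ given $U$, and hence unconditionally.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:alpha}]
If $p=1$ then $X\equiv1$ and there is nothing to prove. Let $p\in(p_c,1)$, take $s,\alpha$ from Proposition~\ref{prop:alpha}, and let $Z=\xi X$ and $q=s\alpha>0$. By Corollary~\ref{cor:mono}(b), $Z$ satisfies \eqref{eq:seq}. Take $U,\zeta$ independent of $(\omega,\xi)$ and let $W$ be as in Lemma~\ref{lem:invcoupling}. Then $W\sim\nu_q$ and $W\le Z\le X$. The pair $(X,W)$ is an equivariant function of the i.i.d.\ field $(\omega,\xi,U,\zeta)$, so its law is $\Gamma$-invariant. Hence $p(\omega^\infty)\ge p_{\mathsf{inv}}(\omega^\infty)\ge q>0$.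
\end{proof}

\begin{remark}
This deduction does not use nonamenability. So by \eqref{eq:upper}, on an amenable transitive graph with $p<1$ the conclusion of Proposition~\ref{prop:alpha} fails for every $s$.
\end{remark}

\section{Escape vertices on the boundary of a finite set}\label{sec:boundary}

In Sections~\ref{sec:boundary}--\ref{sec:partition}, $G$ is transitive and nonamenable.

\begin{proposition}\label{prop:boundary}
For every $p_0\in(p_c,1)$ there is $\eta>0$ such that $\mathbb{E}_{p_0}|Y(A)|\ge\eta|A|$ for all finite $A\subset V$.
\end{proposition}

Since $Y(A)\subset\partial A$, the proposition implies $h\ge\eta$, so it fails on amenable graphs. On the $3$-regular tree, for connected $A$ every $y\in\partial A$ is the root of a binary tree disjoint from $A$, and $\mathbb{E}|Y(A)|=\theta'|\partial A|$. In general, nonamenability provides many boundary vertices but says nothing about their chance to escape: a vertex all of whose neighbors lie in $A$ belongs to $\partial A$ and never to $Y(A)$.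

All probabilities in this section are at $p_0$, and $\theta=\mathbb{P}(o\in C_\infty)>0$. There are almost surely infinitely many infinite clusters or exactly one, and $H$ is constant or not. We treat three cases, each with its own source of escape vertices.

\subsection{Infinitely many infinite clusters}

Here infinite clusters branch at a positive density of places, and a tree with $k$ branch points has at least $k+2$ leaves. The following lemma is this count, for sets in place of vertices.

\begin{lemma}\label{lem:leaves}
Let $\mathcal{H}$ be a connected graph, $P_1,\dots,P_k$ $(k\ge1)$ disjoint nonempty connected vertex sets, and $\mathcal{I}$ a finite family of disjoint nonempty connected sets avoiding all $P_i$. Suppose that for each $i$ at least three components of $\mathcal{H}\setminus P_i$ contain members of $\mathcal{I}$. Then $|\mathcal{I}|\ge k+2$.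
\end{lemma}

\begin{proof}
Induct on $k$. For $k=1$ three components contain three different members. Let $k\ge2$. For $j\ne i$ the set $P_j$ lies in a single component of $\mathcal{H}\setminus P_i$, and every component of $\mathcal{H}\setminus P_i$ is adjacent to $P_i$. Choose $i$ and a component $C$ of $\mathcal{H}\setminus P_i$ containing the largest possible number $\nu$ of the sets $P_j$. If some $P_j$ lay in another component of $\mathcal{H}\setminus P_i$, then $C\cup P_i$ would be connected and disjoint from $P_j$, and the component of $\mathcal{H}\setminus P_j$ containing it would contain at least $\nu+1$ of the sets. So all $P_j$ with $j\ne i$ lie in $C$. There are two other components $C_1,C_2$ of $\mathcal{H}\setminus P_i$, containing members $a_1,a_2$ of $\mathcal{I}$. For $j\ne i$ the connected set $C_1\cup P_i\cup C_2$ avoids $P_j$, so $a_1$ and $a_2$ lie in the same component of $\mathcal{H}\setminus P_j$. Therefore the hypotheses still hold after discarding $P_i$ and $a_1$, and $|\mathcal{I}|-1\ge(k-1)+2$.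
\end{proof}

Choose $n\ge1$ such that $B_n(o)$ meets at least three infinite clusters with positive probability. By Lemma~\ref{lem:det}(a), each such cluster contains an infinite cluster of $\omega|_{V\setminus B_n(o)}$ adjacent to $B_n(o)$. Call $v$ \emph{special} if $\omega|_{V\setminus B_n(v)}$ has at least three infinite clusters adjacent to $B_n(v)$ and $B_n(v)$ is open. The two conditions are independent, so $\tau=\mathbb{P}(v\text{ special})$ is positive, and it does not depend on $v$.

Let $A$ be finite and nonempty. The balls about vertices of $A$ need not lie in $A$, so we first count the escape vertices of $\widetilde A=\{x:d(x,A)\le n\}$. Let $S\subset A$ be a maximal subset with pairwise distances larger than $2n$. The balls $B_{2n}(v)$, $v\in S$, cover $A$, so $|S|\ge|A|/|B_{2n}|$. For special $v\in S$ the balls $B_n(v)\subset\widetilde A$ are open and disjoint, and each lies in an infinite cluster. Fix an infinite cluster $K$ containing $k\ge1$ of these balls, and let $\mathcal{I}$ be the family of infinite components of $K\setminus\widetilde A$. Each member is an infinite cluster of $\omega|_{V\setminus\widetilde A}$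 adjacent to $\widetilde A$, so it contains a vertex of $Y(\widetilde A)$; thus $|\mathcal{I}|\le|Y(\widetilde A)\cap K|<\infty$. For each of the $k$ balls, $K\setminus B_n(v)$ has at least three infinite components. Let $C$ be one. By Lemma~\ref{lem:det}(a), $C\setminus\widetilde A$ has an infinite component, and this is a component of $K\setminus\widetilde A$, because $K\setminus\widetilde A\subset K\setminus B_n(v)$ and so a component of $K\setminus\widetilde A$ that meets $C$ lies in $C$. Lemma~\ref{lem:leaves} with $\mathcal{H}=K$ gives $|Y(\widetilde A)\cap K|\ge k$. Summing over $K$ and taking expectations, $\mathbb{E}|Y(\widetilde A)|\ge\tau|S|$.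

Each $y\in\partial\widetilde A$ has $d(y,A)=n+1$; fix a path $y=u_{n+1},u_n,\dots,u_1$ with $d(u_i,A)=i$, and let $\phi(y)=u_1\in\partial A$. The event that $u_1,\dots,u_n$ are open has probability $p_0^n$ and is independent of $\omega|_{V\setminus\widetilde A}$, and together with $y\in Y(\widetilde A)$ it implies $\phi(y)\in Y(A)$. So $\mathbb{P}(\phi(y)\in Y(A))\ge p_0^n\,\mathbb{P}(y\in Y(\widetilde A))$. The map $\phi$ is at most $|B_n|$-to-one, so summing over $y$ gives
\[
\mathbb{E}|Y(A)|\ge\frac{p_0^n}{|B_n|}\,\mathbb{E}|Y(\widetilde A)|\ge\frac{p_0^n\,\tau}{|B_n|\,|B_{2n}|}\,|A|.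
\]

\subsection{One infinite cluster, constant height}

Suppose that $\inf_{A\ne\emptyset}\mathbb{E}|Y(A)|/|A|=0$. We scatter copies of a set $A$ with few escape vertices over $G$ in an invariant way, so that almost every vertex is covered and almost none is an escape vertex. Deleting the uncovered vertices and the escape vertices leaves only finite clusters, while near most vertices the infinite cluster is untouched. This cuts most of $G$ into finite pieces, which mass transport forbids when $h>0$.

\emph{Constants.} As $h>0$, there is $\varepsilon\in(0,\frac13)$ with $3\varepsilon D<h(1-3\varepsilon)$. Choose $R$ with $\mathbb{P}(B_R(o)\cap C_\infty=\emptyset)\le\varepsilon$. By uniqueness, choose $L>R+1$ such that with probability at least $1-\varepsilon$ all vertices of $C_\infty\cap B_{R+1}(o)$ are joined to each other by open paths in $B_L(o)$. Choose $\lambda$ large and then $\eta>0$ small so that $(\lambda\eta+e^{-\lambda})|B_L|\le\varepsilon$, and a finite nonempty $A$ with $\mathbb{E}|Y(A)|\le\eta|A|$.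

\emph{Random copies of $A$.} For $v\in V$ fix $a_v\in\Gamma$ with $a_vo=v$. A \emph{uniform element for $v$} is $g_v=a_v\mathsf{h}$, where $\mathsf{h}$ has the Haar probability law on the compact group $\Gamma_o$. Another choice of $a_v$ differs by a right factor in $\Gamma_o$, which does not change the law of $g_v$; hence $\gamma g_v$ has the law of $g_{\gamma v}$. So for each $x$ the function $(v,z)\mapsto\mathbb{P}(g_vx=z)$ is diagonally invariant, and Lemma~\ref{lem:mtp} with $H$ constant gives
\begin{equation}\label{eq:unif}
\sum_v\mathbb{P}(g_vx=o)=\sum_z\mathbb{P}(g_ox=z)=1.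
\end{equation}
For every $v$ take a Poisson$(\lambda/|A|)$ number of independent uniform elements for $v$, independently over $v$ and of $\omega$. Let $\mathcal{S}$ be the resulting family, whose law is invariant under left multiplication by $\Gamma$, and put
\[
\mathcal{C}=\bigcup_{g\in\mathcal{S}}gA,\qquad\mathcal{Y}=\bigcup_{g\in\mathcal{S}}Y(gA),\qquad\mathcal{B}=\mathcal{Y}\cup(V\setminus\mathcal{C}).
\]
The law of $(\omega,\mathcal{B})$ is $\Gamma$-invariant. The numbers of elements $g$ drawn at $v$ with $o\in gA$ are independent Poisson variables, so their sum is Poisson with mean $\frac{\lambda}{|A|}\sum_v\sum_{x\in A}\mathbb{P}(g_vx=o)=\lambda$ by \eqref{eq:unif}. Thus $\mathbb{P}(o\notin\mathcal{C})=e^{-\lambda}$. For fixed $g$ we have $\partial(gA)=g\,\partial A$ and $\mathbb{P}(gy\in Y(gA))=\mathbb{P}(y\in Y(A))$, so bounding a probability by an expected number and using \eqref{eq:unif} again,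
\[
\mathbb{P}(o\in\mathcal{Y})\le\frac{\lambda}{|A|}\sum_{y\in\partial A}\sum_v\mathbb{P}(g_vy=o)\,\mathbb{P}(y\in Y(A))=\frac{\lambda}{|A|}\,\mathbb{E}|Y(A)|\le\lambda\eta.
\]
Hence $\mathbb{P}(\mathcal{B}\cap B_L(o)\ne\emptyset)\le(\lambda\eta+e^{-\lambda})|B_L|\le\varepsilon$.

\emph{All clusters of $\omega|_{V\setminus\mathcal{B}}$ are finite.} Otherwise there is an infinite simple open path in $\mathcal{C}\setminus\mathcal{Y}$. It starts in some $gA$ with $g\in\mathcal{S}$, so by Lemma~\ref{lem:det}(b) it contains a vertex of $Y(gA)\subset\mathcal{Y}$, a contradiction.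

\emph{Good vertices.} Call $x$ \emph{good} if $B_R(x)\cap C_\infty\ne\emptyset$, all vertices of $C_\infty\cap B_{R+1}(x)$ are joined by open paths in $B_L(x)$, and $\mathcal{B}\cap B_L(x)=\emptyset$. Then $\mathbb{P}(x\text{ not good})\le3\varepsilon$. For good $x$, the set $C_\infty\cap B_{R+1}(x)$ lies in one cluster $\mathcal{K}(x)$ of $\omega|_{V\setminus\mathcal{B}}$, which meets $B_R(x)$. If $x,x'$ are good and adjacent, the nonempty set $C_\infty\cap B_R(x)$ lies in $B_{R+1}(x')$, so $\mathcal{K}(x)=\mathcal{K}(x')$. Therefore each component $Q$ of the set of good vertices lies within distance $R$ of one finite cluster, and $Q$ is finite.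

\emph{The transport.} Let each good $x$, with component $Q$, send mass $1/|Q|$ to each vertex of $\partial Q$. It sends $|\partial Q|/|Q|\ge h$ in total. The vertices of $\partial Q$ are not good, and a vertex that is not good receives total mass $1$ from each adjacent component, so at most $D$. The expected mass sent by $o$ is at least $h(1-3\varepsilon)$, and the expected mass received is at most $3\varepsilon D$. By Lemma~\ref{lem:mtp} the two are equal, contrary to the choice of $\varepsilon$.

\subsection{One infinite cluster, nonconstant height}

Now \eqref{eq:unif} is not available, but the weights in Lemma~\ref{lem:mtp} can be turned to our advantage. Suppose that a positive density of vertices $x$ carry infinite open paths $\pi_x$ and that few paths pass through any given vertex. Each path from $A$ contains an escape vertex, so there must be many escape vertices. By mass transport, the expected number of paths through a vertex is the expectation of $\sum_{z\in\pi_o}e^{H(z)-H(o)}$, which is finite if the paths descend at a linear rate. To build descending paths we use a branching process: the number of vertices at depth $t$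 below a vertex grows like $e^t$, while uniqueness bounds connection probabilities from below at all distances.

\emph{A descending step.} Some edge has endpoints whose heights differ by some $c>0$, so by transitivity every vertex has a neighbor higher by exactly $c$. Let $r<\infty$ be the maximum of $|H(x)-H(y)|$ over edges. By uniqueness and the Harris inequality, $\mathbb{P}(x\leftrightarrow y)\ge\theta^2$ for all $x,y$. Fix $k\ge1$ with $e^{ck}\theta^2/2\ge2$. There are finitely many orbits of pairs at distance at most $k$, so there is $L$ with $\mathbb{P}(x\leftrightarrow y\text{ in }B_L(x))\ge\theta^2/2$ whenever $d(x,y)\le k$. Such connections may overshoot in height by $rL$, so we fix an integer $b\ge1$ with $cb>rL$ as a buffer. For $n\ge1$ put $N=2b+nk$, $t=cN$, $L'=N+L$, let $w_0,w_1,\dots,w_N$ be a path with $H(w_{i+1})=H(w_i)+c$, and let $\mathcal{O}=\Gamma(w_0,w_N)$. For $(w,x)\in\mathcal{O}$ we have $H(x)=H(w)+t$ and $d(w,x)\le N$; let $\mathcal{E}(w,x)$ be the event that there is an open path from $w$ to a neighbor of $x$ inside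
\[
B_{L'}(w)\cap\{z:H(w)\le H(z)<H(x)\}.
\]
Consider the increasing events: $w_0,\dots,w_b$ are open; $w_{b+jk}\leftrightarrow w_{b+(j+1)k}$ in $B_L(w_{b+jk})$, for $0\le j<n$; and $w_{b+nk},\dots,w_{N-1}$ are open. The balls lie in $B_{L'}(w_0)$, and the heights in them, relative to $H(w_0)$, lie in $[cb-rL,\,c(b+nk)+rL]\subset(0,t)$. So the events together imply $\mathcal{E}(w_0,w_N)$, and by the Harris inequality
\[
\mu:=e^t\,\mathbb{P}(\mathcal{E}(w_0,w_N))\ge e^{cnk}\,p_0^{2b+1}(\theta^2/2)^n\ge p_0^{2b+1}2^n.
\]
Since $b$ does not depend on $n$, we can fix $n$ with $\mu>1$.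

\emph{The branching process.} The sets $\mathcal{O}^+(w)=\{x:(w,x)\in\mathcal{O}\}$ and $\mathcal{O}^-(x)=\{w:(w,x)\in\mathcal{O}\}$ have sizes $d_+,d_-\in[1,\infty)$ independent of the vertex, and Lemma~\ref{lem:mtp} applied to $1_{\mathcal{O}}$ gives $d_+=e^{-t}d_-$. To keep families disjoint, each $w$ picks one candidate parent $\mathrm{par}(w)$ uniformly in $\mathcal{O}^+(w)$, independently over $w$ and of $\omega$. Let
\[
\mathrm{Ch}(x)=\{w\in\mathcal{O}^-(x):\mathrm{par}(w)=x\text{ and }\mathcal{E}(w,x)\text{ occurs}\}
\]
be the set of \emph{children} of $x$. Then $\mathbb{E}|\mathrm{Ch}(x)|=(d_-/d_+)\,\mathbb{P}(\mathcal{E}(w_0,w_N))=\mu$. Let $\mathcal{Z}_0=\{o\}$ and $\mathcal{Z}_{j+1}=\bigcup_{x\in\mathcal{Z}_j}\mathrm{Ch}(x)$, a disjoint union; $\mathcal{Z}_j$ lies at height $H_j=H(o)-jt$. Let $\mathcal{F}_j$ be generated by $\omega_z$ and $\mathrm{par}(z)$ for $H(z)\ge H_j$. For $x$ at height $H_j$, the set $\mathrm{Ch}(x)$ depends on $\omega$ at heights in $[H_{j+1},H_j)$ and on $\mathrm{par}$ at height $H_{j+1}$. So $\mathcal{Z}_j$ is $\mathcal{F}_j$-measurable, the sets $\mathrm{Ch}(x)$ with $H(x)=H_j$ are jointly independent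 of $\mathcal{F}_j$, and $\mathbb{E}[|\mathcal{Z}_{j+1}|\mid\mathcal{F}_j]=\mu|\mathcal{Z}_j|$. Families in one generation are not independent, but the dependence has finite range: $\mathrm{Ch}(x)$ depends only on variables in $B_{2L'}(x)$, so $\mathrm{Ch}(x)$ and $\mathrm{Ch}(x')$ are independent when $d(x,x')>4L'$. As $|\mathrm{Ch}(x)|\le d_-$, we get $\mathrm{Var}(|\mathcal{Z}_{j+1}|\mid\mathcal{F}_j)\le d_-^2|B_{4L'}|\,|\mathcal{Z}_j|$. So $M_j=\mu^{-j}|\mathcal{Z}_j|$ is a martingale with
\[
\mathbb{E}(M_{j+1}-M_j)^2\le\mu^{-2j-2}\,d_-^2|B_{4L'}|\,\mathbb{E}|\mathcal{Z}_j|=d_-^2|B_{4L'}|\,\mu^{-j-2},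
\]
which is summable. Thus $M_j$ converges in $L^2$ to a limit of mean $1$, and $\mathcal{Z}_j\ne\emptyset$ for all $j$ with positive probability. Say that $x$ \emph{survives} if it has infinitely many descendants. A surviving vertex has a surviving child, since it has finitely many children. Survival of $x$ depends on $\omega$ only at heights below $H(x)$, so $\sigma=\mathbb{P}(o\text{ is open and survives})>0$.

\emph{The paths.} For every surviving $x$ choose $\mathrm{next}(x)$ uniformly among its surviving children, and then choose uniformly one of the finitely many simple open paths that realize $\mathcal{E}(\mathrm{next}(x),x)$, all choices being independent given the fields above. The joint law of $\omega$ and all these choices is $\Gamma$-invariant. For $x$ open and surviving, let $x_0=x$ and $x_{i+1}=\mathrm{next}(x_i)$, let $\gamma_i$ be the path chosen at $x_i$, traversed from a neighbor of $x_i$ to $x_{i+1}$, and let $\pi_x$ be the concatenation of $x,\gamma_0,\gamma_1,\dots$. For other $x$ let $\pi_x=\emptyset$. The path $\gamma_i$ lies in a ball of radius $L'$ and in the height band $[H(x)-(i+1)t,H(x)-it)$. The bands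 are disjoint, so $\pi_x$ is an infinite simple open path, and
\[
\sum_{z\in\pi_x}e^{H(z)-H(x)}\le1+|B_{L'}|\sum_{i\ge0}e^{-it}=:\Lambda_0<\infty.
\]
Let $\ell_y=|\{x:y\in\pi_x\}|$. Lemma~\ref{lem:mtp} for $(y,x)\mapsto\mathbb{P}(y\in\pi_x)$ gives
\[
\mathbb{E}\ell_y=\sum_x\mathbb{P}(y\in\pi_x)=\sum_z\mathbb{P}(z\in\pi_y)\,e^{H(z)-H(y)}\le\Lambda_0.
\]
The law of $\ell_y$ does not depend on $y$, so there is $a>0$ with $\mathbb{E}[\ell_y;\ell_y>a]\le\sigma/(2D)$ for all $y$. If $x\in A$ is open and survives, then $\pi_x$ contains a vertex of $Y(A)$ by Lemma~\ref{lem:det}(b). So the number of such $x$ is at most $\sum_{y\in Y(A)}\ell_y$, and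
\[
\sigma|A|\le\mathbb{E}\sum_{y\in Y(A)}\ell_y\le a\,\mathbb{E}|Y(A)|+\sum_{y\in\partial A}\mathbb{E}[\ell_y;\ell_y>a]\le a\,\mathbb{E}|Y(A)|+\frac{\sigma}{2}|A|.
\]
Hence $\mathbb{E}|Y(A)|\ge\frac{\sigma}{2a}|A|$. This completes the proof of Proposition~\ref{prop:boundary}. \qed

\begin{remark}
The assumption $h>0$ entered only in the second case, in the choice of $\varepsilon$ and in the final transport.
\end{remark}

\section{Exponential tails for the finite clusters next to a set}\label{sec:tails}

\begin{proposition}\label{prop:tails}
For $p\in(p_c,1)$ there are $C_1,c_1\in(0,\infty)$ such that $\mathbb{P}_p(|K(A)|\ge n)\le e^{C_1|A|-c_1n}$ for all finite nonempty $A\subset V$ and all integers $n\ge0$.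
\end{proposition}

Proposition~\ref{prop:boundary} bounds an expectation, and we need an exponential bound. We use that $p>p_c$ leaves room for a parameter $p_0\in(p_c,p)$, and build $\omega$ from a configuration at $p_0$ by opening extra vertices. A large finite cluster is surrounded by closed vertices. Each of them had an independent chance to be among the extra vertices, and then a further chance to touch an infinite $p_0$-cluster in the unexplored region. Proposition~\ref{prop:boundary} says that these chances add up to a multiple of the volume, and all of them must fail. Since some clusters adjacent to $A$ may well be infinite, we first guess the set $T\subset\partial A$ of vertices whose clusters are finite, at a cost of $2^{|\partial A|}$.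

\begin{proof}
Let $n\ge1$. Fix $p_0\in(p_c,p)$, take $\eta$ from Proposition~\ref{prop:boundary}, and let $\varepsilon=\frac{p-p_0}{1-p_0}$. Let $\omega^0\sim\nu_{p_0}$ and $\beta\sim\nu_\varepsilon$ be independent. Then $\omega=\omega^0\vee\beta\sim\nu_p$, as $(1-p_0)(1-\varepsilon)=1-p$. Fix a nonempty $T\subset\partial A$, let $U_T$ be the union of the clusters in $\omega|_{V\setminus A}$ of the open vertices of $T$, and let $\mathcal{E}_T=\{n\le|U_T|<\infty\}$.

\emph{Exploration.} All choices follow a fixed enumeration of $V$. The explored set $\mathsf{E}$ starts as $A$; its vertices outside $A$ are \emph{accepted}, \emph{pending} or \emph{dead}. To \emph{reveal} a vertex $y\notin\mathsf{E}$, determine its cluster in $\omega^0|_{V\setminus\mathsf{E}}$.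
\begin{itemize}
\item If the cluster is infinite, declare \emph{success} and stop the exploration.
\item If $y$ is $\omega^0$-closed, add $y$ to $\mathsf{E}$ as pending.
\item If the cluster is a finite nonempty set $S$, add $S$ to $\mathsf{E}$ as accepted and $\partial S\setminus\mathsf{E}$ as pending.
\end{itemize}
In stage $0$, reveal the vertices of $T$ one by one, skipping those already explored. In stage $i\ge1$, take a pending vertex $z$ and \emph{check} $\beta_z$. If $\beta_z=0$, then $z$ becomes dead. If $\beta_z=1$, then $z$ becomes accepted and its neighbors are revealed one by one, skipping those already explored. The exploration \emph{terminates} when nothing is pending. Pending vertices are $\omega^0$-closed, so dead vertices are $\omega$-closed.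

\emph{Freshness.} The event that the exploration has a given finite history without success prescribes the values of $\omega^0$ on $\mathsf{E}\setminus A$ and of $\beta$ on the checked vertices, and nothing else. So given the history, $\omega^0|_{V\setminus\mathsf{E}}$ and $\beta$ on the unchecked vertices are independent with their original laws.

\emph{Success probability.} For a deterministic finite set $A'$ let $\vartheta_z(A')=\mathbb{P}_{p_0}(\text{some neighbor of }z\text{ lies in }C_\infty^{A'})$, which decreases in $A'$. Consider stage $i$, in which $z$ is checked and the explored set at the start is $\mathsf{E}_i$. Suppose $\beta_z=1$. By induction with Lemma~\ref{lem:det}(c), the unsuccessful reveals of this stage add to $\mathsf{E}_i$ only $\omega^0$-closed vertices and entire finite clusters of $\omega^0|_{V\setminus\mathsf{E}_i}$, and each revealed cluster is a cluster of $\omega^0|_{V\setminus\mathsf{E}_i}$. So a success exhibits a neighbor of $z$ in an infinite cluster of $\omega^0|_{V\setminus\mathsf{E}_i}$. Conversely, such a neighbor is never added by an unsuccessful reveal, so it produces success at its turn unless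 success came earlier. By freshness, the conditional probability of success in stage $i$ is exactly $\varepsilon\vartheta_i$, where $\vartheta_i=\vartheta_z(\mathsf{E}_i)$ is determined by the history before stage $i$. Let
\[
N_i=1\{\text{no success in stages }0,\dots,i\}\exp\Big(\varepsilon\sum_{j\le i}\vartheta_j\Big),
\]
frozen at termination. Since $(1-\varepsilon\vartheta)e^{\varepsilon\vartheta}\le1$, this is a nonnegative supermartingale with $N_0\le1$, and Fatou's lemma gives
\begin{equation}\label{eq:super}
\mathbb{E}\Big[\exp\Big(\varepsilon\sum_i\vartheta_i\Big);\ \text{termination without success}\Big]\le1.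
\end{equation}

\emph{The exploration on $\mathcal{E}_T$.} Let $\mathsf{K}$ be the set of accepted vertices. We claim that $\mathsf{K}\subset U_T$ at all times and that success never occurs. Every revealed vertex and every pending vertex lies outside $A$ and is in $T$ or adjacent to $\mathsf{K}$. So by induction an $\omega^0$-open revealed vertex is in $U_T$, and its revealed cluster is contained in the finite set $U_T$; and a pending vertex with $\beta_z=1$ is $\omega$-open, hence in $U_T$. This proves the claim. The explored set stays in the finite set $A\cup T\cup U_T\cup\partial U_T$ and each vertex is checked at most once, so the exploration terminates, with final set $\mathsf{E}_f=A\cup\mathsf{K}\cup\mathsf{D}$, where $\mathsf{D}$ is the set of dead vertices. All neighbors of $\mathsf{K}$ lie in $\mathsf{E}_f$, and $T\subset\mathsf{K}\cup\mathsf{D}$. So $\mathsf{K}$ contains the $\omega$-open vertices of $T$ and all $\omega$-open neighbors of $\mathsf{K}$ outside $A$. Hence $\mathsf{K}=U_T$ and $|\mathsf{E}_f|\ge n$. Moreover $\partial\mathsf{E}_f\subset\partial A\cup\partial\mathsf{D}$. Each dead vertex $z$ was checked in one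 stage $i$, with $\mathsf{E}_i\subset\mathsf{E}_f$, and the probability of a union of $D$ events is at least their average. Treating $\mathsf{E}_f$ as a deterministic set inside $\mathbb{P}_{p_0}$, we get from Proposition~\ref{prop:boundary}
\begin{align*}
\sum_i\vartheta_i&\ge\sum_{z\in\mathsf{D}}\vartheta_z(\mathsf{E}_f)\ge\frac1D\sum_{z\in\mathsf{D}}\sum_{y\sim z}\mathbb{P}_{p_0}\big(y\in C_\infty^{\mathsf{E}_f}\big)\ge\frac1D\sum_{y\in\partial\mathsf{E}_f\cap\partial\mathsf{D}}\mathbb{P}_{p_0}\big(y\in Y(\mathsf{E}_f)\big)\\
&\ge\frac{\eta|\mathsf{E}_f|-|\partial A|}{D}\ge\frac{\eta n}{D}-|A|.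
\end{align*}
With \eqref{eq:super} this gives $\mathbb{P}(\mathcal{E}_T)\le e^{\varepsilon|A|-\varepsilon\eta n/D}$.

\emph{Union bound.} If $|K(A)|\ge n$, then $\mathcal{E}_T$ occurs for the nonempty set $T=\partial A\cap K(A)$, for which $U_T=K(A)$. There are at most $2^{D|A|}$ choices of $T$, so the claim holds with $C_1=D\log2+\varepsilon$ and $c_1=\varepsilon\eta/D$; for $n=0$ it is trivial.
\end{proof}

\section{Comparison of total weights: proof of Proposition~\ref{prop:alpha}}\label{sec:partition}

Fix $p\in(p_c,1)$ and $C_1,c_1$ as in Proposition~\ref{prop:tails}. For $s\in(0,1)$ and finite sets $F,A$ let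
\[
w_A=(1-s)^{|C_\infty^A\cap F|},\qquad W_A=\mathbb{E}_p\,w_A.
\]
Then $W_\emptyset$ is the denominator in \eqref{eq:tilt}, $w_A$ depends only on $\omega|_{V\setminus A}$, and $W_A\ge W_\emptyset$. The next result bounds the gain from deleting $A$, uniformly in $F$.

\begin{proposition}\label{prop:ratio}
Let $\kappa_0=\frac{c_1}{2(D+1)}$. For every $\kappa\in(0,\kappa_0]$ there is $s\in(0,1)$ such that $W_A\le2e^{\kappa|A|}W_\emptyset$ for all finite $F$ and all finite nonempty $A$.
\end{proposition}

Restoring $A$ can add to the infinite clusters only $A$ and $K(A)$. When $K(A)$ is comparable to $A$, this costs a factor close to $1$ per vertex of $A$. When $K(A)$ is large we cannot simply invoke Proposition~\ref{prop:tails}, because the weight favors large finite clusters. Instead we delete $K(A)$ and its boundary as well, which makes the remaining weight independent of what was deleted and returns the same ratio for a larger set. This gives an inequality for the supremum over all $A$, which is finite because $F$ is.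

\begin{proof}
Choose an integer $M\ge1$ with $2^De^{C_1-c_1M/2}\le\frac12(1-e^{-c_1/2})$. The left side is less than $1$, so its $k$-th power obeys the same bound for all $k\ge1$. Choose $s$ with $(1-s)^{-(1+M)}\le e^\kappa$. Fix $F$, and let $A$ be nonempty with $|A|=k$.

\emph{Small $K(A)$.} If $v\in C_\infty\setminus A$ has a finite cluster in $\omega|_{V\setminus A}$, that cluster is adjacent to $A$. So $C_\infty\subset C_\infty^A\cup A\cup K(A)$ and $w_\emptyset\ge(1-s)^{k+|K(A)|}w_A$. Hence
\[
\mathbb{E}[w_A;|K(A)|\le Mk]\le(1-s)^{-(1+M)k}\,W_\emptyset\le e^{\kappa k}W_\emptyset.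
\]

\emph{Large $K(A)$.} The event $\{K(A)=S\}$ is not local, since it also requires the other clusters adjacent to $A$ to be infinite, so we enlarge it. For finite $S\subset V\setminus A$ all of whose components are adjacent to $A$, let $\mathcal{A}_S=\{S\text{ open},\ \partial S\setminus A\text{ closed}\}$ and $A_S=A\cup S\cup\partial S$. Then $\{K(A)=S\}\subset\mathcal{A}_S$. On $\mathcal{A}_S$ the components of $S$ are finite clusters of $\omega|_{V\setminus A}$, so $w_A=w_{A_S}$ by Lemma~\ref{lem:det}(c). As $\mathcal{A}_S$ depends only on $\omega|_{A_S}$, it is independent of $w_{A_S}$, and $\mathbb{E}[w_A;K(A)=S]\le\mathbb{P}(\mathcal{A}_S)W_{A_S}$.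

\emph{Closing the inequality.} Let $C_*=\sup_{A'\ne\emptyset}e^{-\kappa|A'|}W_{A'}/W_\emptyset\le1/W_\emptyset\le(1-s)^{-|F|}<\infty$. Since $|A_S|\le k+(D+1)|S|$, the two cases give
\[
\frac{W_A}{W_\emptyset}\le e^{\kappa k}+C_*e^{\kappa k}\,\mathbb{E}\sum_{|S|>Mk}1_{\mathcal{A}_S}\,e^{\kappa(D+1)|S|}.
\]
If $\mathcal{A}_S$ occurs, then $S$ is a union of some of the at most $Dk$ clusters that make up $K(A)$. So at most $2^{Dk}$ events $\mathcal{A}_S$ occur at once, each with $|S|\le|K(A)|$. With $\kappa(D+1)\le c_1/2$ and Proposition~\ref{prop:tails}, the last expectation is at most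
\[
2^{Dk}\sum_{n>Mk}e^{c_1n/2}\,\mathbb{P}(|K(A)|=n)\le2^{Dk}\sum_{n>Mk}e^{C_1k-c_1n/2}\le\frac{\big(2^De^{C_1-c_1M/2}\big)^k}{1-e^{-c_1/2}}\le\frac12.
\]
So $e^{-\kappa k}W_A/W_\emptyset\le1+\frac12C_*$ for all $A$. Taking the supremum, $C_*\le1+\frac12C_*$, and since $C_*<\infty$ we get $C_*\le2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alpha}]
The factor $2$ in Proposition~\ref{prop:ratio} is too large for a single vertex, where $\mathbb{P}(X_v=0)$ may exceed $\frac12$. So we first bound the conditional probability of a hole on a ball. Since $C_\infty\ne\emptyset$ almost surely, there is $R$ with $\mathbb{P}(X_{B_R(v)}=0)\le\frac18$ for all $v$. Let $A=B_R(v)$. On $\{X_A=0\}$ let $S$ be the union of the clusters meeting $A$, all of which are finite, and let $A'=A\cup S\cup\partial S$. For a finite set $S_0$ all of whose components meet $A$, the event $\{X_A=0,S=S_0\}$ says that $S_0$ is open and $(A\cup\partial S_0)\setminus S_0$ is closed. It depends only on $\omega$ on $A'_0=A\cup S_0\cup\partial S_0$, and on it $w_\emptyset=w_{A'_0}$ by Lemma~\ref{lem:det}(c), applied to $\emptyset\subset A_0'$. By \eqref{eq:tilt},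 independence and Proposition~\ref{prop:ratio}, for $\kappa\le\kappa_0$, the corresponding $s$, and every finite $F$,
\[
\mathbb{P}(X_A=0\mid Z_F=0)=\sum_{S_0}\mathbb{P}(X_A=0,S=S_0)\,\frac{W_{A'_0}}{W_\emptyset}\le2\,\mathbb{E}\big[e^{\kappa|A'|};X_A=0\big].
\]
A vertex of $S\setminus A$ lies in a finite cluster of $\omega|_{V\setminus A}$ adjacent to $A$, so $|S|\le|A|+|K(A)|$ and $|A'|\le|A|+(D+1)|S|\le(D+2)|A|+(D+1)|K(A)|$. Since $\kappa_0(D+1)=c_1/2<c_1$, Proposition~\ref{prop:tails} shows that $e^{\kappa_0|A'|}1\{X_A=0\}$ is integrable. By dominated convergence the right side tends to $2\,\mathbb{P}(X_A=0)\le\frac14$ as $\kappa\downarrow0$. Fix $\kappa$ for which it is at most $\frac12$, and then $s$. The right side involves neither $F$ nor, by transitivity, $v$. So for all finite $F$ and all $v$,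
\begin{equation}\label{eq:ball}
\sum_{u\in B_R(v)}\mathbb{P}(X_u=1\mid Z_F=0)\ge\mathbb{P}(X_{B_R(v)}\ne0\mid Z_F=0)\ge\tfrac12.
\end{equation}
The vertex $u$ that carries the largest term may depend on $F$; monotonicity removes this dependence. Let $\alpha_u=\inf_F\mathbb{P}(X_u=1\mid Z_F=0)$. By transitivity $\alpha_u=\alpha$ does not depend on $u$. By Corollary~\ref{cor:mono}(a), $\alpha_u$ is the limit along $F=B_n(o)$, $n\to\infty$, because every finite set lies in $B_n(o)$ for large $n$. Passing to this limit in \eqref{eq:ball} gives $\alpha\ge1/(2|B_R|)>0$.
\end{proof}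

This completes the proof of Theorem~\ref{thm:main}.

\section{Holes decide domination: proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

For a general process the hole bounds in \eqref{eq:holes} do not imply domination. On two points, let $X$ be $(1,0)$ or $(0,1)$ with probability $\frac12$ each: the bounds hold with $q=\frac12$, but $\mathbb{P}(X=(1,1))=0$. If instead $X$ on two points is positively associated, the bounds suffice: they cover the increasing events $\{X_1=1\}$, $\{X_2=1\}$, $\{X\ne0\}$, and association gives $\mathbb{P}(X=(1,1))\ge q^2$. On more points we argue by induction and need a form of association that survives the inductive step.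

\begin{definition}
Let $S$ be finite, $P$ a law on $\{0,1\}^S$ with $P(X_S=0)>0$, and $s\in[0,1]^S$. The \emph{tilt} of $P$ by $s$ is the law with density proportional to $\prod_v(1-s_vX_v)$ with respect to $P$. The law $P$ is \emph{of class $\mathcal{D}$} if all its tilts are positively associated.
\end{definition}

The class is closed under tilts, since $(1-sx)(1-s'x)=1-(s+s'-ss')x$ for $x\in\{0,1\}$; under conditioning on $X_B=0$, which is the tilt with $s=1_B$; and under passing to the marginal on a subset, by taking $s=0$ off the subset. For $p<1$ the law of $\omega^\infty_S$ is of class $\mathcal{D}$ by Proposition~\ref{prop:assoc}, because its tilt by $s$ is its conditional law given $Z_S=0$. For $c\in[0,\infty)^S$ write $c(B)=\sum_{v\in B}c_v$, and let $\Pi_c$ be the product of the Bernoulli$(1-e^{-c_v})$ laws, so that $\Pi_c(Y_B=0)=e^{-c(B)}$.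

\begin{proposition}\label{prop:classD}
Let $P$ be of class $\mathcal{D}$ on $\{0,1\}^S$, $S\ne\emptyset$, and let $c\in[0,\infty)^S$ satisfy $P(X_B=0)\le e^{-c(B)}$ for all $B\subset S$. Then $P$ stochastically dominates $\Pi_c$.
\end{proposition}

We allow $c$ to vary over $S$ because the induction splits $S$ along a set on which the hypothesis holds with equality. If there is no such set, we create one, first by raising $c$ and then by tilting at one vertex.

\begin{proof}
Induct on $|S|$. For $|S|=1$ the hypothesis is the conclusion. Let $|S|\ge2$ and $f(B)=-\log P(X_B=0)<\infty$. Then $f$ is nondecreasing, $f(\emptyset)=0$, and the hypothesis reads $c(B)\le f(B)$ for all $B$. Call $B$ \emph{tight} if $c(B)=f(B)$.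

\emph{Step 1: the claim holds if some proper nonempty $B$ is tight.} By induction the marginal of $X_B$ dominates the product on $B$. For $A\subset S\setminus B$,
\[
P(X_A=0\mid X_B=0)=e^{-(f(A\cup B)-f(B))}\le e^{-(c(A\cup B)-c(B))}=e^{-c(A)},
\]
so by induction the law of $X_{S\setminus B}$ given $X_B=0$ dominates the product on $S\setminus B$. Let $B=B_1\sqcup B_0$ with $P(X_{B_1}=1,X_{B_0}=0)>0$, and let $g$ be an increasing function of $X_{S\setminus B}$. Under $P(\cdot\mid X_{B_0}=0)$, which is associated, $\{X_{B_1}=1\}$ is increasing and $\{X_{B_1}=0\}$ is decreasing, so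
\[
E[g\mid X_{B_1}=1,X_{B_0}=0]\ge E[g\mid X_{B_0}=0]\ge E[g\mid X_B=0].
\]
Thus, given any value of $X_B$, the vector $X_{S\setminus B}$ dominates the product on $S\setminus B$. Couple $X_B\ge Y_B$ first and then, given the outcome, $X_{S\setminus B}\ge Y_{S\setminus B}$ with $Y_{S\setminus B}$ having the product law; then $Y\sim\Pi_c$.

\emph{Step 2: we may assume that $S$ is tight and no proper nonempty set is.} For $v\notin B$, the increment $f(B\cup\{v\})-f(B)=-\log P(X_v=0\mid X_B=0)$ does not increase when a point $u\ne v$ is added to $B$, since $\{X_v=0\}$ and $\{X_u=0\}$ are nonnegatively correlated given $X_B=0$. Hence $f$ is submodular: $f(B\cup B')+f(B\cap B')\le f(B)+f(B')$, as one sees by adding the points of $B'\setminus B$ one at a time to $B$ and to $B\cap B'$. The vectors $c'\ge c$ with $c'(B)\le f(B)$ for all $B$ form a nonempty compact set. Replace $c$ by one with maximal $c'(S)$; this only strengthens the conclusion, as $\Pi_{c'}$ dominates $\Pi_c$. Every $v$ now lies in a tight set, since otherwise $c_v$ could be raised. If $B,B'$ are tight, then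
\[
f(B\cup B')\le f(B)+f(B')-f(B\cap B')\le c(B)+c(B')-c(B\cap B')=c(B\cup B'),
\]
so $B\cup B'$ is tight. Hence $S$ is tight. If a proper nonempty set is tight, Step 1 applies.

\emph{Step 3: tilting at one vertex.} Fix $v\in S$. As $\{v\}$ is not tight, $f(\{v\})>c_v\ge0$, so $P(X_v=1)>0$. The function $\psi(\sigma)=-\log E(1-\sigma X_v)$ is continuous and increasing on $[0,1]$, with $\psi(0)=0$ and $\psi(1)=f(\{v\})>c_v$; let $\psi(\sigma_1)=c_v$. For $\sigma\in[0,\sigma_1]$ let $P^\sigma$ be the tilt of $P$ by $1-\sigma X_v$, let $f^\sigma(B)=-\log P^\sigma(X_B=0)$, and let $c^\sigma=c-\psi(\sigma)1_v\ge0$. If $v\in B$, then $P^\sigma(X_B=0)=P(X_B=0)e^{\psi(\sigma)}$, so $f^\sigma(B)-c^\sigma(B)=f(B)-c(B)\ge0$. Let $\Delta(\sigma)$ be the minimum of $f^\sigma(B)-c^\sigma(B)$ over nonempty $B\not\ni v$. It is continuous, $\Delta(0)>0$, and $\Delta(\sigma_1)\le0$ because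
\[
f^{\sigma_1}(S\setminus\{v\})\le f^{\sigma_1}(S)=f(S)-c_v=c(S)-c_v=c^{\sigma_1}(S\setminus\{v\}).
\]
So $\Delta$ has a zero $\sigma_*\in(0,\sigma_1]$. The pair $(P^{\sigma_*},c^{\sigma_*})$ satisfies the hypothesis of the proposition and has a proper nonempty tight set. By Step 1, which used the induction hypothesis only for smaller sets, $P^{\sigma_*}$ dominates $\Pi_{c^{\sigma_*}}$.

\emph{Step 4: undoing the tilt.} Let $X\sim P$, let $\zeta$ be an independent Bernoulli$(\sigma_*)$ variable, and let $\mathcal{R}=\{\zeta X_v=1\}$. Then $\mathbb{P}(\mathcal{R}^c)=e^{-\psi(\sigma_*)}$, the law of $X$ given $\mathcal{R}^c$ is $P^{\sigma_*}$, and the law of $X$ given $\mathcal{R}$ is $P(\cdot\mid X_v=1)$. By association of $P$, the law $P(\cdot\mid X_v=1)$ dominates $P$, and $P$ dominates $P^{\sigma_*}$, whose density is decreasing. Let $\Pi'$ be the product law with parameters $1-e^{-c_u}$, $u\in S\setminus\{v\}$, which is the marginal of $\Pi_{c^{\sigma_*}}$ off $v$. Given $\mathcal{R}$, we have $X_v=1$ and $X_{S\setminus\{v\}}$ dominates $\Pi'$. So there is $Y\le X$ with $Y\sim\Pi_{c^{\sigma_*}}$ given $\mathcal{R}^c$, and with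 $Y_v=1$, $Y_{S\setminus\{v\}}\sim\Pi'$ given $\mathcal{R}$. In both cases $Y_{S\setminus\{v\}}$ has law $\Pi'$ given $Y_v$, so it is independent of $Y_v$, and
\[
\mathbb{P}(Y_v=0)=e^{-\psi(\sigma_*)}\,e^{-(c_v-\psi(\sigma_*))}=e^{-c_v}.
\]
Hence $Y\sim\Pi_c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) Necessity is \eqref{eq:holes}. For $q=1$ the condition cannot hold, since $\mathbb{P}_p(F\not\leftrightarrow\infty)\ge(1-p)^{|F|}>0$, so there is nothing more to prove. Let $q<1$ and assume the condition. Proposition~\ref{prop:classD} with $c_v=-\log(1-q)$ gives, for each $n$, a monotone coupling of the restrictions of $\omega^\infty$ and $\nu_q$ to $B_n(o)$. Extend these couplings by $0$ outside $B_n(o)$ and take a weak limit point on the compact space $\{0,1\}^V\times\{0,1\}^V$. Its marginals are the law of $\omega^\infty$ and $\nu_q$, and it is supported on the closed set of ordered pairs. The condition for $F$ reads $q\le1-\mathbb{P}_p(F\not\leftrightarrow\infty)^{1/|F|}$, which gives the formula.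

(b) The upper bound is \eqref{eq:upper}. If $G$ is amenable, it gives $0\le p_{\mathsf{inv}}(\omega^\infty)\le p(\omega^\infty)\le0$. If $G$ is nonamenable, both quantities are positive by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{RS} Gourab Ray and Yinon Spinka, \emph{Characterizations of amenability through stochastic domination and finitary codings}, arXiv:2304.13784 (2023).
\end{thebibliography}
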